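# A minimal translation flow with a forward generic measure that is not two-sided generic

## 1. Forward and two-sided genericity: the guess that they agree

The answer one would first guess is *yes*: on a minimal straight line flow, a measure that is seen by a forward orbit should also be seen by a whole orbit, since nothing in the definition of the flow prefers the future to the past. We make the statement precise, test it, and then prove that it is false.

**Setting.** Let $(X,\omega)$ be a translation surface: a closed Riemann surface of genus $g\ge 2$ with a nonzero holomorphic $1$-form; equivalently, finitely many polygons in $\mathbb C$ with pairs of sides identified by translations, and $\omega=dz$ on each polygon. For a direction $\theta$ let $\phi^t=\phi^t_\theta$ be the unit-speed straight line flow in direction $\theta$. It is defined for all times except at points whose orbit hits a zero of $\omega$, and it preserves Lebesgue measure $|\omega|^2$. A forward half-orbit $\{\phi^t(p):t\ge0\}$ is *infinite* if it never hits a zero; backward infinite half-orbits are defined in the same way for $t\le 0$; an orbit is *bi-infinite* if it is defined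 for all $t\in\mathbb R$. The flow is *minimal* if every infinite forward half-orbit and every infinite backward half-orbit is dense, and *uniquely ergodic* if it has exactly one invariant probability measure. Invariant measures are, as usual, carried by bi-infinite orbits.

**Definition (generic points and measures).** Let $\mu$ be an invariant probability measure.

- A point $p$ is *($2$-sided) generic* for $\mu$ if its orbit is bi-infinite and $\frac1{S+T}\int_{-S}^TF(\phi^tp)\,dt\to\int F\,d\mu$ as $S,T\to\infty$, for all continuous $F:X\to\mathbb R$.
- A point $p$ is *forward generic* for $\mu$ if its forward half-orbit is infinite and $\frac1T\int_0^TF(\phi^tp)\,dt\to\int F\,d\mu$ for all continuous $F$. Its backward orbit may hit a zero.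
- A point $q$ is *backward generic* for $\mu$ if its backward half-orbit is infinite and $\frac1S\int_{-S}^0F(\phi^tq)\,dt\to\int F\,d\mu$ for all continuous $F$.

The measure $\mu$ is $2$-sided (forward, backward) generic if it has a $2$-sided (forward, backward) generic point.

A $2$-sided generic point is backward generic. Indeed, given $\delta>0$ there is $N$ such that the average over $[-S,T]$ is within $\delta$ of $\int F\,d\mu$ for all $S,T\ge N$. Fix $T=N$ and let $S\to\infty$: the average over $[-S,N]$ differs from the one over $[-S,0]$ by $O(N/S)$. In the same way a $2$-sided generic point is forward generic. Conversely, a point that is both forward and backward generic for $\mu$ is $2$-sided generic, because the average over $[-S,T]$ is the convex combination of the averages over $[-S,0]$ and $[0,T]$ with weights $\frac S{S+T}$ and $\frac T{S+T}$.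

The question, from Howard Masur, "Generic measures for translation surface flows", arXiv:2002.09416 (2020), reads: "An interesting question is if forward generic implies generic in the case of flows on translation surfaces, or equivalently interval exchange transformations."

**Test on ergodic measures.** If $\mu$ is ergodic, Birkhoff's theorem for $\phi^t$ and for $\phi^{-t}$, applied to a countable dense set of continuous functions, shows that $\mu$-almost every point is forward and backward generic for $\mu$, hence $2$-sided generic. So the guess is right for every ergodic measure, and in particular for every uniquely ergodic flow. A counterexample needs a minimal flow that is not uniquely ergodic, and a *nonergodic* forward generic measure on it. Two facts limit the room. By Katok, a minimal $\phi^t_\theta$ has at most $g$ ergodic invariant probability measures. If it is minimal and not uniquely ergodic, the number of $2$-sided generic measures is at most $g-1$ plus the number of zeros.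

**Test on a subshift.** Consider the bi-infinite sequence
$$x=\cdots 000\,.\,0\,1\,00\,11\,000\,111\,0000\,1111\cdots$$
(blocks $0^n1^n$ to the right, zeros to the left) and the closure of its shift orbit. Forward from $x$, both symbols have frequency $\frac12$ and block boundaries have density $0$, so $x$ is forward generic for $\frac12(\delta_{0^\infty}+\delta_{1^\infty})$. A limit of shifts of $x$ that is not itself a shift of $x$ sees at most one block boundary, so the closure consists of the shifts of $x$, of $0^\infty$, $1^\infty$, and of the shifts of $\cdots000111\cdots$ and $\cdots111000\cdots$. Backward averages along each of these converge to $\delta_{0^\infty}$ or $\delta_{1^\infty}$. So here $\frac12(\delta_{0^\infty}+\delta_{1^\infty})$ is forward generic and not backward generic. This system is not minimal, and it is not a translation flow; but it shows that the guess uses something beyond general nonsense, or else is false.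

**A compactness attempt, and where it stops.** Suppose $p$ is forward generic for $\mu$. Take $T_j\to\infty$ and let $q$ be a limit of $\phi^{T_j}p$. The point $\phi^{T_j}p$ has a long past, and its average over $[-T_j,0]$ is close to $\mu$; one hopes that $q$ is backward generic. Take $F$ with $\int F\,d\mu=0$. To control $\int_{-S}^0F(\phi^uq)\,du$ for a fixed $S$ we need $\int_{T_j-S}^{T_j}F(\phi^up)\,du$ with $j\to\infty$. Forward genericity says $|\int_0^TF(\phi^up)\,du|\le\delta T+C_\delta$, hence only
$$\Big|\int_{T-S}^TF(\phi^up)\,du\Big|\le 2\delta T+2C_\delta .$$
This says nothing when $S$ is much smaller than $\delta T$. The argument stops exactly here: forward genericity does not control short windows at late times. In the subshift such windows lie inside one block and are "pure". We shall build a minimal flow in which every backward orbit, whatever its starting point, meets at infinitely many scales a pure block whose length is comparable to the time elapsed, while one exceptional forward orbit avoids this.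

**Theorem 1.** There is a translation surface $X$ of genus $5$ (two zeros of order $4$) whose vertical flow is minimal, and for which normalized Lebesgue measure $\Lambda$ has a forward generic point but no backward generic point. In particular $\Lambda$ is forward generic and not $2$-sided generic.

So the statement in the question is false. For the same flow everything can be classified.

**Theorem 2.** The flow of Theorem 1 has exactly two ergodic measures $\mu_\pm$, and $\Lambda=\frac12(\mu_++\mu_-)$. The forward generic measures are exactly $\mu_+,\mu_-,\Lambda$. The backward generic measures, and the $2$-sided generic measures, are exactly $\mu_+,\mu_-$. The points forward generic for $\Lambda$ form exactly two orbits, both bi-infinite; on them the backward averages converge to $\mu_+$, resp. $\mu_-$.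

We do not determine which genera smaller than $5$ admit such examples.

## 2. Induction steps for interval exchanges

An *interval exchange* $T$ of $[a,b)$ cuts it into half-open intervals $I_i$ of lengths $\lambda_i>0$ and rearranges them by translations. Its combinatorics is a pair of rows: the top row is the order of the $I_i$, the bottom row the order of the $T(I_i)$. We shall pass to first return maps on shorter intervals, and record for each letter $i$ a word $w_i$ listing the old intervals visited until the return; initially $w_i=i$.

**Right step.** Let $\alpha\ne\beta$ be the last letters of the top and bottom rows. Cut off the right segment $N$ of length $\min(\lambda_\alpha,\lambda_\beta)$ and take the first return map to the rest.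

If $\lambda_\alpha>\lambda_\beta$ ("$\alpha$ beats $\beta$"), then $N=T(I_\beta)\subset I_\alpha$. Points of $I_\beta$ go to $N$ and then follow $\alpha$. Since $T(N)\cap N\subset T(I_\alpha)\cap T(I_\beta)=\emptyset$, they have then returned. So $w_\beta\to w_\beta w_\alpha$ and $\lambda_\alpha\to\lambda_\alpha-\lambda_\beta$. The new image of $I_\beta$ is $T(N)$, the right part of $T(I_\alpha)$: in the bottom row $\beta$ moves immediately right of $\alpha$.

If $\lambda_\beta>\lambda_\alpha$ ("$\beta$ beats $\alpha$"), then $N=I_\alpha\subset T(I_\beta)$. The right part of $I_\beta$, of length $\lambda_\alpha$, follows $\beta$, lands on $I_\alpha$, follows $\alpha$, and has returned, since $T(I_\alpha)\cap N\subset T(I_\alpha)\cap T(I_\beta)=\emptyset$. Call this right part the new $I_\alpha$. So $w_\alpha\to w_\beta w_\alpha$ and $\lambda_\beta\to\lambda_\beta-\lambda_\alpha$, and in the top row $\alpha$ moves immediately right of $\beta$.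

**Left step.** This is the mirror image, with $\alpha,\beta$ the first letters of top and bottom. The loser's word again becomes $w_\beta w_\alpha$ ($\beta$ from the bottom row, $\alpha$ from the top row), and the loser moves immediately *left* of the winner, in the bottom row if $\alpha$ wins and in the top row if $\beta$ wins.

**Towers.** If the return word of the new interval $I_i$ is $w_i=j_1\cdots j_r$, the sets $I_i,T(I_i),\dots,T^{r-1}(I_i)$ are the *floors* of its tower, and $T^{m}(I_i)\subset I_{j_{m+1}}$. In each elementary step the removed piece $N$ is exactly the second floor over the loser's new interval. So, step after step, the towers over the new intervals partition the original interval. All intervals stay half-open $[\cdot,\cdot)$.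

For example, take top $1\,2$, bottom $2\,1$, lengths $(3,2)$: $T(x)=x+2$ on $[0,3)$ and $x-3$ on $[3,5)$. Then $\alpha=2$, $\beta=1$, and $1$ beats $2$. On $[0,3)$, points of $[0,1)$ return at once (word $1$), and points of $[1,3)$ return by $x\mapsto x+2\mapsto x-1$ (word $12$). The new lengths are $(1,2)$; the floors $[0,1)$, $[1,3)$, $[3,5)$ partition $[0,5)$.

## 3. A closed induction path and its substitution

From now on the combinatorics is
$$\pi:\qquad\text{top }1\,2\,3\,4\,5\,6,\qquad\text{bottom }4\,3\,6\,5\,2\,1 .$$

**Lemma 3.** For $k,l\ge1$ there is a path of induction steps from $\pi$ to $\pi$ whose return words, after a renaming of letters $i\mapsto i'$, are given by the substitution $\sigma=\sigma_{k,l}$: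
$$\begin{aligned}
1'&\mapsto 1^k2, & 2'&\mapsto 1^k\,3\,1^{k+1}5, & 3'&\mapsto 1^k\,3\,(1^{k+1}6)^{l+1},\\
4'&\mapsto 1^k\,3\,(1^{k+1}6)^{l}, & 5'&\mapsto1^k\,4\,1^{k+1}5, & 6'&\mapsto 1^k5 .
\end{aligned}\tag{1}$$
Lengths satisfy $\lambda=A\lambda'$, where $A_{ji}$ is the number of letters $j$ in $\sigma(i')$. Conversely, for every positive $\lambda'$ the exchange with data $(\pi,A\lambda')$ follows this path.

*Proof.* The path is the following; words are written in the words at the start of the path.

| step | top / bottom after the step | word changes |
|---|---|---|
| 1. Right: 1 beats 6,5,4,3,2 in turn; repeat $k$ times | 123456 / 436521 | $w_x\to w_1^kw_x$ $(x\ne1)$ |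
| 2. Right: 1 beats 6 | 162345 / 436521 | $6\to w_1^{k+1}w_6$ |
| 3. Right: 5 beats 1 | 162345 / 436512 | $1\to w_1^{k+1}w_5$ |
| 4. Left: 1 beats 4 | 162345 / 365412 | $4\to w_1^kw_4w_1^{k+1}w_5$ |
| 5. Left: 3 beats 1 | 621345 / 365412 | $1\to w_1^kw_3w_1^{k+1}w_5$ |
| 6. Left: 6 beats 3, $l$ times | 621345 / 365412 | $3\to w_1^kw_3(w_1^{k+1}w_6)^l$ |
| 7. Left: 3 beats 6 | 216345 / 365412 | $6\to w_1^kw_3(w_1^{k+1}w_6)^{l+1}$ |

We check each row. In step 1 the bottom letter $1$ wins each time, so the loser $x$ goes right of $1$ in the top row and gets $w_1w_x$; the top row runs through $162345$, $156234$, $145623$, $134562$, $123456$. Step 2 is one more such win, over $6$, which already carries $w_1^kw_6$. In step 3 the last letters are $5$ (top) and $1$ (bottom), and the top wins: the word of $1$ becomes $w_1\cdot w_1^kw_5$, and $1$ goes right of $5$ in the bottom row. In step 4 the first letters are $1$ (top) and $4$ (bottom), and the top wins: the word of $4$ becomes (word of $4$)(word of $1$) $=w_1^kw_4\cdot w_1^{k+1}w_5$, and $4$ goes left of $1$ in the bottom row. In step 5 the first letters are $1$ and $3$, and the bottom wins: the word of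 $1$ becomes $w_1^kw_3\cdot w_1^{k+1}w_5$, and $1$ goes left of $3$ in the top row. In step 6 the first letters are $6$ and $3$, and the top wins: each time $w_1^{k+1}w_6$ is appended to the word of $3$, and $3$ goes left of $6$ in the bottom row, where it already is. In step 7 the bottom letter $3$ wins: the word of $6$ becomes (word of $3$)(word of $6$), and $6$ goes left of $3$ in the top row.

Now put $1'=2,\ 2'=1,\ 3'=6,\ 4'=3,\ 5'=4,\ 6'=5$. The final top row $216345$ reads $1'2'3'4'5'6'$ and the final bottom row $365412$ reads $4'3'6'5'2'1'$; this is $\pi$, and the words are (1). The relation $\lambda=A\lambda'$ holds because the towers partition the original interval. Conversely, start from $\lambda'$ and go backward: each step adds the loser's length to the winner's, so each prescribed winner is indeed strictly longer than its loser, and the forward path is the prescribed one. $\square$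

For instance, with $k=l=1$ and $\lambda'=(1,1,1,1,1,1)$ one counts letters in $12$, $13115$, $13116116$, $13116$, $14115$, $15$ and gets $\lambda=(16,1,3,1,3,3)$. Running the path: letter $1$ drops from $16$ to $5$ in step 1 and to $2$ in step 2; $5$ drops to $1$; $1$ drops to $1$; $3$ drops to $2$; $6$ drops to $1$; $3$ drops to $1$. All lengths are $1$ at the end.

**Parity.** Put $\varepsilon=(\varepsilon_1,\dots,\varepsilon_6)=(0,0,1,0,1,1)\in(\mathbb Z/2)^6$; the parity of a word is the sum of the $\varepsilon_j$ over its letters. *If $l$ is odd, the parity of $\sigma(i')$ is $\varepsilon_i$.* Indeed: $1'$: $0$; $2'$: $1+1=0$; $3'$: $1+(l+1)=1$; $4'$: $1+l=0$; $5'$: $0+1=1$; $6'$: $1$.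

**Lemma 4.** Let $(k_n,l_n)_{n\ge0}$ be given, $\sigma_n=\sigma_{k_n,l_n}$ with matrix $A_n$. There are $\lambda^{(n)}\in\mathbb R^6_{>0}$ with $\lambda^{(n)}=A_n\lambda^{(n+1)}$ for all $n\ge0$.

*Proof.* **Step 1: products of four matrices are positive.** This will make limits of positive vectors positive. The word $\sigma_{n+3}(i)$ contains $1$; $\sigma_{n+2}(1)$ contains $2$; $\sigma_{n+1}(2)$ contains $1,3,5$; and $\sigma_n(1),\sigma_n(3),\sigma_n(5)$ together contain all letters. So $A_nA_{n+1}A_{n+2}A_{n+3}>0$ entrywise.

**Step 2: a compactness argument gives the vectors.** For each $N$ choose a positive $v^{(N)}$ and put $\lambda^{(n),N}=A_n\cdots A_{N-1}v^{(N)}$ for $n\le N$, with $v^{(N)}$ scaled so that $|\lambda^{(0),N}|_1=1$. The $A_n$ are nonnegative integer matrices without zero columns, so $|A_nv|_1\ge|v|_1$ for $v\ge0$, hence $|\lambda^{(n),N}|_1\le1$. A diagonal subsequence in $N$ gives limits $\lambda^{(n)}\ge0$ with $\lambda^{(n)}=A_n\lambda^{(n+1)}$ and $|\lambda^{(0)}|_1=1$. Since $\lambda^{(0)}=A_0\cdots A_{n-1}\lambda^{(n)}\ne0$, no $\lambda^{(n)}$ is zero; and $\lambda^{(n)}=A_nA_{n+1}A_{n+2}A_{n+3}\lambda^{(n+4)}>0$ by Step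 1. $\square$

So the exchange $T$ with data $(\pi,\lambda^{(0)})$ on $I=[0,L)$ has nested half-open intervals $I=J_0\supset J_1\supset\cdots$. The first return map $T_n$ to $J_n$ has data $(\pi,\lambda^{(n)})$ and intervals $I_i^{(n)}$; we write $i^{(n)}$ for a level-$n$ letter. The level-$(n+1)$ words in level-$n$ letters are the $\sigma_n(i)$. For each $n$ the level-$n$ towers partition $I$, and each floor lies in a single $I_j=I_j^{(0)}$.

## 4. The left-right asymmetry of the words

Before the analysis, look at what (1) offers. Think of a sheet $\pm$ that flips whenever a letter of odd parity is read.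

Every word begins with $1^k$ and ends with a letter $\ne1$; so orbits consist of long runs of the even letter $1$, each in a single sheet, separated by single letters. These are the pure blocks. Now let $D=1^{k+1}6$. It has odd parity, so in $DD$ the two halves run through the same letters in opposite sheets: any function that is odd under the sheet exchange cancels. And
$$3'\mapsto 1^k\;\cdot\;3\;\cdot\;D^{\,l+1},\qquad l+1\text{ even}.$$
To the *right* of the letter $3$ comes a long cancelling word; to its *left* a pure run. Iterating, the level-$n$ word of $3$ splits around one fixed level-$0$ letter $3$ as $P_nQ_n$, where $P_{n+1}=1^{k_n}P_n$ is pure at every scale and $Q_{n+1}=Q_nD_n^{l_n+1}$ is balanced at every scale. A point sitting at this letter has a balanced future and a pure past.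

Two growth conditions will turn this into theorems. First, $k_n$ is so large that a run at level $n$ dwarfs the letters $1,2,5,6$ of that level. Second, $l_n$ is so large that the balanced words of $3$ and $4$ at level $n+1$ dwarf a run at level $n+1$. Then the only way for an orbit to stay away from a pure run of comparable size is to be far along in a pass of $3$ or $4$. Forward in time, a point can have only letter-$3$ material in front of it at all levels; backward in time this will turn out to be impossible, because inside the words of $3$ and $4$ the letter just passed is a short letter $6$.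

## 5. A genus-3 surface and its unramified double cover

**The surface $Y$.** Let $\tau=(5,3,-1,-3,-1,-3)$ and $\zeta_j=\lambda_j^{(0)}+\sqrt{-1}\,\tau_j$. The top broken line $\zeta_1,\dots,\zeta_6$ has partial sums of $\tau$ equal to $5,8,7,4,3,0$; the bottom broken line $\zeta_4,\zeta_3,\zeta_6,\zeta_5,\zeta_2,\zeta_1$ has partial sums $-3,-4,-7,-8,-5,0$. Both start at $0$ and end at $L$; one stays above and the other below the real axis in between. They bound a polygon $\Pi$ with $I$ as horizontal diagonal. Gluing top side $j$ to bottom side $j$ by translation gives $Y$.

(The two-letter analogue: top $1\,2$, bottom $2\,1$, $\tau=(1,-1)$ gives a parallelogram, so a torus; both return times computed as below are $1$, and $\lambda_1\cdot1+\lambda_2\cdot1$ is indeed its area.)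

*Return to $I$.* The upward vertical flow from $x\in\operatorname{int}I_j$ crosses the interior of top side $j$, re-enters through bottom side $j$ at the same distance from its left end, and reaches $I$ at $Tx$. The time is the difference of the partial sums before $j$ on top, which are $0,5,8,7,4,3$ for $j=1,\dots,6$, and on the bottom, which are $-5,-8,-3,0,-7,-4$. So $h=(5,13,11,7,11,7)$. A forward orbit starting at $x\in I$ hits a vertex before returning to $I$ (or is at a vertex) if and only if $x$ is an endpoint of some $I_j$; a backward orbit does so if and only if $x$ is an endpoint of some $T(I_j)$. Any infinite half-orbit meets $I$ within time $13$.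

*The vertex.* Write $j^-,j^+$ for the left and right endpoints of side $j$. Consecutive sides on top give $1^+\sim2^-$, $2^+\sim3^-$, $3^+\sim4^-$, $4^+\sim5^-$, $5^+\sim6^-$; on the bottom $4^+\sim3^-$, $3^+\sim6^-$, $6^+\sim5^-$, $5^+\sim2^-$, $2^+\sim1^-$; the extreme vertices give $1^-\sim4^-$ and $6^+\sim1^+$. Together,
$$1^-\sim4^-\sim3^+\sim6^-\sim5^+\sim2^-\sim1^+\sim6^+\sim5^-\sim4^+\sim3^-\sim2^+\sim1^- .$$
So $Y$ has one vertex. Its angle is the angle sum $10\pi$ of a $12$-gon, and $\chi(Y)=1-6+1=-4$, i.e. the genus is $3$.

**The double cover $X$.** Take two copies $\Pi^+,\Pi^-$ of $\Pi$ (the *sheets*), and glue top side $j$ of $\Pi^s$ to bottom side $j$ of $\Pi^{s(-1)^{\varepsilon_j}}$. The result $X$ is connected, since $\varepsilon_3=1$. A small loop about the vertex of $Y$ crosses each side twice, once near each end, so its total parity is $0$, and $X\to Y$ is unramified. Hence $X$ has two zeros of angle $10\pi$, i.e. of order $4$, and $2\cdot5-2=8$: genus $5$. Let $\iota$ be the exchange of sheets, a translation automorphism that commutes with the vertical flow $\phi^t$. The flow $\phi^t$ returns to $I\times\{\pm\}$ by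
$$(x,s)\mapsto(Tx,\,s(-1)^{\varepsilon_j}),\qquad x\in I_j .$$
Let $\nu,\Lambda$ be the normalized Lebesgue measures on $Y,X$; $\Lambda$ projects to $\nu$.

## 6. Growth conditions and passes

Let $h^{(n)}_i$ be the flow time of the level-$n$ word of $i$, with $h^{(0)}=h$, and let $R_n=k_nh_1^{(n)}$ be the flow time of $1^{k_n}$ at level $n$. Choose the parameters so that for all $n\ge0$
$$R_n\ge100\cdot4^n\,\bigl(h^{(n)}_1+h^{(n)}_2+h^{(n)}_5+h^{(n)}_6\bigr),\tag{K}$$
$$l_n\text{ is odd and}\quad l_nR_n\ge4^n\,\bigl(h^{(n)}_3+R_{n+1}\bigr).\tag{L}$$

**Why this is possible.** The condition (L) involves $R_{n+1}$, so we must see that it is not circular. By (1),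
$$h_1^{(n+1)}=R_n+h_2^{(n)},\quad h_2^{(n+1)}=(2k_n+1)h_1^{(n)}+h_3^{(n)}+h_5^{(n)},\quad h_5^{(n+1)}=(2k_n+1)h_1^{(n)}+h_4^{(n)}+h_5^{(n)},\quad h_6^{(n+1)}=R_n+h_5^{(n)}.\tag{2}$$
None of these involves $l_n$. So $k_{n+1}$ may be chosen once $k_0,\dots,k_n,l_0,\dots,l_{n-1}$ are known, and then $l_n$. Choose in the order $k_0;\ k_1,l_0;\ k_2,l_1;\dots$. The heights do not depend on the lengths, so afterwards Lemma 4 supplies the $\lambda^{(n)}$, and then $Y$ and $X$. For example: $k_0=720$ gives $R_0=3600=100\cdot36$. Then $h^{(1)}_1,h^{(1)}_2,h^{(1)}_5,h^{(1)}_6=3613,7227,7223,3611$, with sum $21674$, and $k_1=2400$ gives $R_1=8671200\ge400\cdot21674$. Finally $l_0=2409$ gives $l_0R_0=8672400\ge11+R_1$.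

**Consequences.** They will be used without further comment.

- $k_n\ge100\cdot4^n$, and $h_i^{(n)}\le R_n/(100\cdot 4^n)$ for $i=1,2,5,6$.
- $R_n\le h_1^{(n+1)}\le R_{n+1}/100$; in particular $R_n\to\infty$.
- $l_n\ge4^nR_{n+1}/R_n\ge100\cdot4^n\to\infty$.
- $h_i^{(n+1)}\ge R_n\to\infty$ for all $i$, since every $\sigma_n(i)$ begins with $1^{k_n}$.
- $\max_i\lambda_i^{(n)}\to0$, since $\sum_i\lambda_i^{(n)}h_i^{(n)}=\operatorname{area}(Y)$.

**Definition (pass).** A *pass* of $i^{(n)}$ in sheet $s$ is an orbit segment in $X$ of length $h_i^{(n)}$, not hitting a zero, starting at $(x,s)$ with $x\in I_i^{(n)}$. Forgetting the sheet defines passes in $Y$.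

At level $0$, a pass of $1$ in sheet $s$ starts on $I\times\{s\}$, crosses side $1$ from $\Pi^s$ into $\Pi^s$ again, and lasts time $5$; a pass of $3$ changes the sheet and lasts time $11$. We need four facts about passes.

*(a) Sheets.* A pass of $i^{(n)}$ in sheet $s$ ends in sheet $s(-1)^{\varepsilon_i}$. This is the return formula for $n=0$, and follows by induction from the parity statement, since all $l_n$ are odd.

*(b) Closeness.* Consider two passes of $i^{(n)}$ in the same sheet, starting at $(x,s),(x',s)$. At each floor, $T^mx$ and $T^mx'$ lie in one floor, hence in one $I_j$, and in $\operatorname{int}I_j$ because the passes do not hit a zero. Until the next crossing of $I$ both points move at the same height in the flat immersed rectangle $\{\phi^u(y,s'):y\in\operatorname{int}I_j,\ 0\le u\le h_j\}$. So at all times their distance is at most $|x-x'|\le\lambda_i^{(n)}$. For continuous $F$ let $\omega_n=\omega_n(F)$ be its modulus of continuity (for the flat metric) at $\max_i\lambda_i^{(n)}$; then $\omega_n\to0$, and the $F$-averages over the two passes differ by at most $\omega_n$. The same holds in $Y$.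

*(c) Runs.* Each $\sigma_n(i)$ begins with exactly $k_n$ letters $1$, ends with a letter $\ne1$, and its other runs of $1$ have length $k_n+1$. Hence the level-$n$ letter sequence of any orbit consists of isolated letters $\ne1$ separated by *runs* of exactly $k_n$ or $k_n+1$ letters $1$. Since $\varepsilon_1=0$, all passes in a run are in the same sheet.

*(d) Decomposition.* An infinite half-orbit meets $I$ within bounded time; from then on its crossings follow the bijection $T$ (or $T^{-1}$), and every $x\in I$ lies in exactly one floor of a level-$n$ tower. So for every $n$ the half-orbit is decomposed into complete level-$n$ passes, apart from a bounded piece at its beginning.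

## 7. Equidistribution on $Y$ and minimality on $X$

Functions that are even under $\iota$ come from $Y$. The next lemma says that on $Y$ nothing interesting happens; all the action will be in the odd functions.

**Lemma 5.** For continuous $G:Y\to\mathbb R$, the $G$-averages over all passes of all level-$n$ letters converge uniformly to $\int G\,d\nu$ as $n\to\infty$. Every infinite half-orbit in $Y$ equidistributes for $\nu$.

*Proof.* Let $a_n$ be the average over one chosen pass of $1^{(n)}$, and $\theta_n=\omega_n+4\cdot4^{-n}\|G\|$.

**Step 1: compare $1,3,4,6$ at level $n+1$ with $1$ at level $n$.** In $\sigma_n(i)$, $i\in\{1,3,4,6\}$, the fraction of time spent outside letters $1^{(n)}$ is at most $2\cdot4^{-n}$. For $i=1,6$ it is at most $h_2^{(n)}/R_n$, resp. $h_5^{(n)}/R_n$; use (K). For $i=3,4$ the single letter $3$ takes a fraction at most $h_3^{(n)}/(l_nR_n)\le4^{-n}$ by (L), and the letters $6$, each preceded by its own $1^{k_n+1}$, at most $h_6^{(n)}/R_n\le4^{-n}$ by (K). All passes of $1^{(n)}$ have averages within $\omega_n$ of $a_n$. So averages over passes of $i^{(n+1)}$ are within $\omega_n+2\|G\|\cdot2\cdot4^{-n}=\theta_n$ of $a_n$.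 In particular $|a_{n+1}-a_n|\le\theta_n$, so these averages are within $2\theta_n$ of $a_{n+1}$.

**Step 2: include $2$ and $5$.** Their words contain $3$ or $4$, so we need Step 1 one level down. Let $n\ge1$. By Step 1 at $n-1$, averages over passes of $1^{(n)},3^{(n)},4^{(n)}$ are within $2\theta_{n-1}$ of $a_n$. The words $\sigma_n(2),\sigma_n(5)$ consist of letters $1,3,4$ and one letter $5$, which takes a fraction at most $h_5^{(n)}/R_n\le4^{-n}$ of the time. So averages over passes of $2^{(n+1)},5^{(n+1)}$ are within $2\theta_{n-1}+2\cdot4^{-n}\|G\|\le2\theta_{n-1}+\theta_n$ of $a_n$, hence within $2\theta_{n-1}+2\theta_n$ of $a_{n+1}$. Thus for $n\ge1$ *all* level-$(n+1)$ averages are within $\xi_{n+1}:=2\theta_{n-1}+2\theta_n$ of $a_{n+1}$, and $\xi_n\to0$.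

**Step 3: identify the limit.** Over a long time interval an infinite half-orbit is, up to bounded pieces at both ends, a concatenation of level-$n$ passes. So the limsup and liminf of its averages lie within $\xi_n$ of $a_n$, for every $n\ge2$. Consequently $|a_n-a_m|\le\xi_n+\xi_m$; $(a_n)$ converges, $|a_n-\lim a|\le\xi_n$, and the averages along every infinite half-orbit converge to $\lim a_n$. Almost every orbit is infinite and $\nu$ is invariant, so integrating the averages over $\nu$ (dominated convergence) shows that the limit is $\int G\,d\nu$. All level-$n$ pass averages are within $2\xi_n$ of it. $\square$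

**Lemma 6.** $\phi^t$ is minimal on $X$.

*Proof.* **Step 1: deep passes contain everything.** Write $i(s)\supset j(s')$ if every pass of $i^{(n+1)}$ in sheet $s$ contains a pass of $j^{(n)}$ in sheet $s'$. Following the sheet through (1) with fact (a) (recall $l_n+1\ge2$):
$$i(s)\supset1(s)\ (\text{all }i),\quad 1(s)\supset2(s),\quad 2(s)\supset1(s),3(s),1(-s),5(-s),\quad 3(s)\supset3(s),6(-s),6(s),\quad 5(s)\supset4(s),5(s).$$
Hence a pass of $2^{(n+2)}$ in sheet $s$ contains the level-$(n+1)$ passes $1(\pm),3(s),5(-s)$, and so the level-$n$ passes $1(\pm),2(\pm),3(s),6(\pm),4(-s),5(-s)$. Passes of $2^{(n+2)}$ in *both* sheets contain all $(j,\pm)$ at level $n$. A pass of $2^{(n+4)}$ contains passes of $1^{(n+3)}$, hence of $2^{(n+2)}$, in both sheets. A pass of $1^{(n+5)}$ contains a pass of $2^{(n+4)}$, and every level-$(n+6)$ pass contains a pass of $1^{(n+5)}$. So every level-$(n+6)$ pass, and therefore every infinite half-orbit, contains passes of all $(j^{(n)},\pm)$.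

**Step 2: a suitable pass meets a given open set.** Let $O\ne\emptyset$ be open. The points $\phi^t(x,s_0)$ with $s_0\in\{\pm\}$, $x\in\operatorname{int}I_j$, $0<t<h_j$ have full measure, hence are dense. Choose such a $z=\phi^t(x,s_0)$ and $r>0$ with $B(z,r)\subset O$, and $n$ with $\max_i\lambda_i^{(n)}<r$. Say $x$ lies in the floor $T^m(I_i^{(n)})\subset I_j$. Let $s$ be the sheet such that passes of $i^{(n)}$ starting in sheet $s$ are in sheet $s_0$ when they reach that floor. Such a pass goes through a point $(x',s_0)$ with $x'$ in this floor and, since it does not hit a zero, $x'\in\operatorname{int}I_j$. The points $\phi^t(x',s_0)$ and $z$ lie in the flat immersed rectangle $\{\phi^u(y,s_0):y\in\operatorname{int}I_j,\,0<u<h_j\}$ at horizontal distance $|x-x'|<r$. So the pass meets $O$. By Step 1 every infinite half-orbit contains such a pass. $\square$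

## 8. The point at the splitting $3^{(n)}=P_nQ_n$

**Construction of $p$.** We realize the letter described in Section 4 by an actual point with a bi-infinite orbit. Let $D_n=1^{k_n+1}6$ in level-$n$ letters, $P_0=\emptyset$, $Q_0=3$, and (expanding level-$n$ letters to level $0$)
$$P_{n+1}=1^{k_n}P_n,\qquad Q_{n+1}=Q_nD_n^{\,l_n+1}.$$
The level-$0$ word of $3^{(n)}$ is $P_nQ_n$: this is clear for $n=0$, and $\sigma_n(3)=1^{k_n}3D_n^{l_n+1}$ expands to $1^{k_n}P_nQ_nD_n^{l_n+1}=P_{n+1}Q_{n+1}$. Let $c_n$ be the number of level-$0$ letters of $P_n$ and $U_n=T^{c_n}(I_3^{(n)})$. Since $Q_n$ begins with the level-$0$ letter $3$, $U_n\subset I_3^{(0)}$.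

*$U_{n+1}$ is the middle one of three intervals forming $U_n$.* The letters $2,3,4$ are adjacent in the top row, so $V=I_2^{(n+1)}\cup I_3^{(n+1)}\cup I_4^{(n+1)}$ is an interval, with $I_3^{(n+1)}$ in the middle. The words $\sigma_n(2),\sigma_n(3),\sigma_n(4)$ all begin with $1^{k_n}3$; so the first $k_n$ iterates of $T_n$ on $V$ are translations by one common amount each, and $T_n^{k_n}$ translates $V$ into $I_3^{(n)}$. The letter $3$ occurs exactly once in each of these three words and in no other $\sigma_n(i)$; as the towers over the $I_i^{(n+1)}$ partition $J_n$, the image is all of $I_3^{(n)}$. Finally $T^{c_n}$ is a translation on $I_3^{(n)}$, and $U_{n+1}=T^{c_n}T_n^{k_n}(I_3^{(n+1)})$ because $P_{n+1}=1^{k_n}P_n$. This proves the claim, and with it $\overline{U_{n+1}}\subset\operatorname{int}U_n$.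

Since $|U_n|=\lambda_3^{(n)}\to0$, we get $\bigcap_nU_n=\{\bar p\}$ with $\bar p\in\operatorname{int}U_n$ for all $n$. For every $n$, the iterates $T^m\bar p$ from $m=-c_n$ up to the end of $Q_n$ lie in interiors of floors of the tower over $I_3^{(n)}$, hence in interiors of intervals $I_j$. The lengths of $P_n$ and $Q_n$ tend to infinity, so the orbit of $\bar p$ never hits a zero in either direction. Let $p=(\bar p,+)\in X$. Its forward coding is $\lim Q_n$.

**Proposition 7.** $p$ is forward generic for $\Lambda$.

*Proof.* **Step 1: reduce to odd functions.** Write $F=F_{ev}+F_{odd}$ with respect to $\iota$. The function $F_{ev}$ descends to $Y$, so its forward averages converge to $\int F_{ev}\,d\Lambda=\int F\,d\Lambda$ by Lemma 5, and $\int F_{odd}\,d\Lambda=0$. So let $F$ be odd; we must show that its averages tend to $0$. Write $|\cdot|$ for the flow time of a word.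

**Step 2: cancellation in $D_nD_n$.** As $D_n$ has odd parity, two consecutive passes of $D_n$ consist of passes of the same level-$n$ letters in opposite sheets. Applying $\iota$ to a pass changes its sheet and the sign of the integral of $F$; so by fact (b) the integral of $F$ over $D_nD_n$ is at most $\omega_n|D_n|$ in absolute value. Let $E_n=|\int_0^{|Q_n|}F(\phi^tp)\,dt|$. Since $l_n+1$ is even, all of $D_n^{l_n+1}$ is paired, and for $|Q_n|\le t\le|Q_{n+1}|$
$$E_{n+1}\le E_n+\omega_n|Q_{n+1}|,\qquad\Big|\int_0^tF(\phi^up)\,du\Big|\le E_n+\omega_nt+2\|F\|\,|D_n| .\tag{3}$$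
The last term covers an unfinished pair.

**Step 3: the errors are negligible.** By (L), $|Q_{n+1}|\ge|Q_n|+l_nR_n\ge|Q_n|+h_3^{(n)}\ge2|Q_n|$. So $E_{n+1}/|Q_{n+1}|\le\frac12E_n/|Q_n|+\omega_n$, and $E_n/|Q_n|\to0$. Also $|D_{n+1}|=(k_{n+1}+1)h_1^{(n+1)}+h_6^{(n+1)}\le3R_{n+1}$, while $|Q_{n+1}|\ge l_nR_n\ge4^nR_{n+1}$; so $|D_n|/|Q_n|\to0$. Dividing (3) by $t\ge|Q_n|$, the averages tend to $0$. $\square$

The last step used (L) in the form that a run at level $n+1$ is already short compared with the elapsed time $|Q_{n+1}|$ when the first run at that level begins. The window problem of Section 1 is thus harmless for $p$, and fatal for others, as we now see.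

## 9. An odd function with large integral on pure runs

Choose $G:Y\to[0,1]$ continuous, vanishing on the closed sides $3,5,6$ (a closed null set), with $\int G\,d\nu>\frac34$. Set $f=s\cdot G$ on $\Pi^s$. This is well defined and continuous on $X$: sides with $\varepsilon_j=0$ are glued within a sheet, and $f=0$ on the sides with $\varepsilon_j=1$ and at the vertices. It is $\iota$-odd, so $\int f\,d\Lambda=0$.

**Lemma 8.** There is $n_1$ such that for $n\ge n_1$ every pass of $1^{(n)}$ in sheet $s$ satisfies $s\int f\ge\frac12h_1^{(n)}$. Hence any $k_n$ consecutive passes of $1^{(n)}$ in a run have $|\int f|\ge\frac12R_n$.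

*Proof.* The point is that such a pass stays in its own sheet most of the time. Let $\rho_n$ be the supremum, over passes of $1^{(n)}$ and $s=\pm$, of the fraction of time that a pass of $1^{(n)}$ in sheet $s$ spends outside the closed polygon $\Pi^s$. Then $\rho_0=0$, because $\varepsilon_1=0$. In $\sigma_n(1)=1^{k_n}2$ all letters $1$ are passed in sheet $s$, and the letter $2$ takes a fraction at most $h_2^{(n)}/R_n$; so $\rho_{n+1}\le\rho_n+4^{-n}/100$ by (K), and $\rho_n\le\frac1{50}$ for all $n$. Inside $\Pi^s$ we have $sf=G$; outside, $sf=-G\ge G-2$. So the average of $sf$ over the pass is at least (average of $G$)$\,-\frac1{25}$, which by Lemma 5 is at least $\frac12$ for $n$ large. All passes in a run are in the same sheet, which gives the second statement. $\square$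

**Lemma 9.** Let $F$ be continuous on $X$ and let $q$ have an infinite backward half-orbit with $\frac1t\int_{-t}^0F(\phi^uq)\,du\to0$. Let $\kappa>0$. Then only finitely many $n$ admit $t_1\in[0,4R_n]$ with $|\int_{-t_1-R_n}^{-t_1}F(\phi^uq)\,du|\ge\kappa R_n$. The same holds in forward time.

*Proof.* For each $\delta>0$ there is $C_\delta$ with $|\int_{-t}^0F(\phi^uq)\,du|\le\delta t+C_\delta$ for all $t\ge0$. Subtracting the integrals for $t=t_1+R_n$ and $t=t_1$,
$$\kappa R_n\le\Big|\int_{-t_1-R_n}^{-t_1}F(\phi^uq)\,du\Big|\le\delta(2t_1+R_n)+2C_\delta\le9\delta R_n+2C_\delta .$$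
With $\delta=\kappa/20$ this bounds $R_n$, and $R_n\to\infty$. Forward time is identical. $\square$

## 10. Every backward orbit meets pure runs

Say that $q$ *sees a backward run at level $n$* if some $k_n$ consecutive complete passes of $1^{(n)}$ from one run occupy a time interval $[-t_1-R_n,-t_1]$ of its orbit with $0\le t_1\le4R_n$.

**Lemma 10.** Let $q\in I\times\{\pm\}$ have infinite backward half-orbit. For every $n$, $q$ sees a backward run at level $n$ or at level $n+1$.

*Proof.* Let $\dots,i_{-2},i_{-1},i_0$ be the level-$n$ letters, where $i_0$ is the letter of the tower containing $q$: the current pass, possibly just begun or incomplete; only its part before $q$ matters. Let $y_n$ be the last letter $\ne1$ among them, and $s_n$ the time elapsed since the start of its pass. It exists since runs are bounded.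

**Step 1: not seeing a run at one level means being far inside or after a $3$ or a $4$.** After $y_n$ there are at most $k_n+1$ letters $1$, including the current one. The run preceding $y_n$ is complete and ends at time $-s_n$. If $y_n\in\{2,5,6\}$, then by (K) $s_n\le h_{y_n}^{(n)}+(k_n+1)h_1^{(n)}\le3R_n$, so the last $k_n$ passes of that run are seen with $t_1=s_n$. Therefore, if $q$ sees no backward run at level $n$, then
$$y_n\in\{3,4\}\quad\text{and}\quad s_n>4R_n .\tag{4}$$

**Step 2: two consecutive levels cannot both fail.** Suppose $q$ sees none at levels $n$ and $n+1$. By (4) at level $n+1$, $y_{n+1}\in\{3,4\}$ and $s_{n+1}>4R_{n+1}>R_n$. After $y_{n+1}$ all level-$(n+1)$ letters up to the current one are $1$. So since the start of the pass of $y_{n+1}$, the level-$n$ letters form an initial part of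
$$1^{k_n}\,3\,(1^{k_n+1}6)^{l_n\text{ or }l_n+1}(1^{k_n}2)(1^{k_n}2)\cdots .$$
The initial $1^{k_n}$ takes time $R_n<s_{n+1}$, so the displayed $3$ has been entered. Hence $y_n$ is this $3$, or one of the later letters $6$ or $2$. But $y_n\in\{3,4\}$ by (4) at level $n$; so it is this $3$, and no $6$ has been entered yet. Therefore, by (2) and by (K) at level $n+1$,
$$s_{n+1}\le R_n+h_3^{(n)}+(k_n+1)h_1^{(n)}\le h_2^{(n+1)}\le R_{n+1}/100 ,$$
which contradicts $s_{n+1}>4R_{n+1}$. $\square$

The asymmetry is in Step 2: once we are far inside the balanced word $1^k3D^{l+1}$, the last letter $\ne1$ behind us is a *short* letter $6$, and behind it lies a pure run.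

**Proof of Theorem 1.** The surface $X$ has genus $5$ and two zeros of order $4$ (Section 5). Minimality is Lemma 6, and forward genericity of $\Lambda$ is Proposition 7. Suppose $q$ is backward generic for $\Lambda$. Flowing back a bounded time, we may assume $q\in I\times\{\pm\}$. As $\int f\,d\Lambda=0$, the backward averages of $f$ from $q$ tend to $0$. By Lemma 10, $q$ sees backward runs at infinitely many levels, and by Lemma 8 each of these with $n\ge n_1$ is a block with $|\int f|\ge\frac12R_n$ and $t_1\le4R_n$. This contradicts Lemma 9 with $\kappa=\frac12$. So $\Lambda$ has no backward generic point, hence no $2$-sided generic point. $\blacksquare$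

## 11. The two ergodic measures $\mu_\pm$

We turn to Theorem 2. We need the ergodic measures and the fact that pure runs see exactly them.

**Lemma 11.** Let $m$ be a weak limit of normalized pass measures $m_k$ on $X$ whose lengths and levels tend to $\infty$. Then $m$ is invariant and projects to $\nu$.

*Proof.* It projects to $\nu$ by Lemma 5. Fix $t$. The set $Z_t$ of points that hit a zero within time $t$ is a finite union of compact vertical segments. It is closed, and $m$-null because its image in $Y$ is $\nu$-null. Off $Z_t$ the function $F\circ\phi^t$ is continuous for continuous $F$; set it equal to $0$ on $Z_t$. A bounded function that is continuous off a closed $m$-null set may be used in weak convergence, so $\int F\circ\phi^t\,dm_k\to\int F\circ\phi^t\,dm$. On a pass of length $H$, $F\circ\phi^t$ integrates to the same as $F$ up to two end pieces of length $|t|$, so $|\int F\circ\phi^t\,dm_k-\int F\,dm_k|\le2|t|\,\|F\|/H\to0$. Hence $\int F\circ\phi^t\,dm=\int F\,dm$. $\square$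

**Lemma 12.** There are exactly two ergodic measures $\mu_+$ and $\mu_-=\iota_*\mu_+$, and $\Lambda=\frac12(\mu_++\mu_-)$. The invariant probability measures are $\mu_c=c\mu_++(1-c)\mu_-$, $0\le c\le1$. The labels can be chosen so that $\eta:=\mu_+(f)>0$, and then $\mu_c(f)=(2c-1)\eta$.

*Proof.* **Step 1: $\frac12(m+\iota_*m)=\Lambda$ for every invariant $m$.** For continuous $G$ on $Y$, the $m$-integral of $G$ equals that of its forward averages, which converge to $\int G\,d\nu$ by Lemma 5; so $m$ projects to $\nu$. An $\iota$-invariant measure that projects to $\nu$ is determined by its values on even functions, so it equals $\Lambda$. Apply this to $\frac12(m+\iota_*m)$.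

**Step 2: the flow is not uniquely ergodic.** By Lemmas 8 and 11, passes of $1^{(n)}$ in sheet $+$ have a weak limit $m_1$, invariant, with $m_1(f)\ge\frac12\ne0=\Lambda(f)$.

**Step 3: there are exactly two ergodic measures.** By the ergodic decomposition theorem an ergodic measure $m$ exists. Then $m\ne\iota_*m$: otherwise $m=\Lambda$ by Step 1, so $\Lambda$ is ergodic, hence extreme, and $\Lambda=\frac12(m'+\iota_*m')$ forces $m'=\Lambda$ for every invariant $m'$, against Step 2. The measure $\iota_*m$ is ergodic, since $\iota$ commutes with the flow. Let $m'$ be an ergodic measure different from $m$ and $\iota_*m$. Distinct ergodic measures are mutually singular, so there is a Borel set $B$ with $m'(B)=1$ and $m(B)=\iota_*m(B)=0$. Then $\Lambda(B)=0$ by Step 1 for $m$, but $\Lambda(B)\ge\frac12$ by Step 1 for $m'$: a contradiction. So $m,\iota_*m$ are the only ergodic measures, and the invariant measures are their convex combinations by the ergodic decomposition theorem.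

**Step 4: labels.** As $f$ is odd, $\iota_*m(f)=-m(f)$. Since $m_1(f)\ne0$ and $m_1$ is a combination of $m$ and $\iota_*m$, we have $m(f)\ne0$. Let $\mu_+$ be the one of the two on which $f$ has positive integral. $\square$

**Lemma 13.** (P) Averages of $f$ over passes of $1^{(n)}$ in sheet $s$ are $s(\eta+o(1))$, uniformly. (P$'$) For all continuous $F$, averages of $F$ over passes of $1^{(n)}$ in sheet $s$ converge uniformly to $\mu_s(F)$.

*Proof.* Let $M_n$ be the supremum of $|\text{average of }f|$ over all level-$n$ passes. Let $a_n$ be the average of $f$ over a chosen pass of $1^{(n)}$ in sheet $+$. It is at least $\frac12$ for $n\ge n_1$, and averages over passes of $1^{(n)}$ in sheet $s$ are within $\omega_n(f)$ of $sa_n$, because $f$ is odd.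

**Step 1: $M_n\to\eta$.** A forward generic point of $\mu_+$ exists by Birkhoff, and its half-orbit is decomposed into level-$n$ passes, so $\eta\le M_n$. Choose level-$n$ passes whose averages nearly attain $M_n$ in absolute value; by Lemma 11 their weak limits are invariant, so they are some $\mu_c$, and $|\mu_c(f)|\le\eta$. Hence $\limsup M_n\le\eta$.

**Step 2: passes of $3^{(n)},4^{(n)}$ have averages tending to $0$.** Put $m=n-1$. In $1^{k_m}3D_m^{l_m+1}$ or $1^{k_m}3D_m^{l_m}$ pairs $D_mD_m$ cancel up to $\omega_m$ as in Proposition 7. The part $1^{k_m}3$ takes a fraction at most $(R_m+h_3^{(m)})/(l_mR_m)\le1/l_m+4^{-m}$ of the time, and a leftover $D_m$ at most $1/l_m$. All these tend to $0$.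

**Step 3: $a_n\to\eta$.** We bound $M_{n+1}$ by $a_n$. By the time fractions in the proof of Lemma 5, passes of $1^{(n+1)}$ and $6^{(n+1)}$ have averages $\pm a_n+o(1)$; here all letters $1^{(n)}$ are in one sheet. Averages over passes of $2^{(n+1)},5^{(n+1)}$ are, up to a fraction at most $4^{-n}$ of time, convex combinations of averages over passes of $1^{(n)}$, which are at most $a_n+\omega_n$ in absolute value, and of $3^{(n)}$ or $4^{(n)}$, which are $o(1)$. Averages over passes of $3^{(n+1)},4^{(n+1)}$ are $o(1)$. Hence $M_{n+1}\le a_n+o(1)$, and $a_n\le M_n$. With Step 1, $a_n\to\eta$, which is (P).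

**Step 4: from $f$ to all $F$.** By Lemma 11 and (P), every weak limit of passes of $1^{(n)}$ in sheet $s$ (with $n\to\infty$) is a $\mu_c$ with $\mu_c(f)=s\eta$, so it is $\mu_s$. If the convergence in (P$'$) were not uniform, a sequence of passes with $F$-averages staying away from $\mu_s(F)$ would, by weak compactness, have a limit other than $\mu_s$. $\square$

**Proposition 14.** The backward generic measures, and the $2$-sided generic measures, are exactly $\mu_+$ and $\mu_-$.

*Proof.* The measures $\mu_\pm$ are ergodic, so by Section 1 they are $2$-sided generic, hence backward generic. Suppose $q$ is backward generic for $\mu_c$ with $0<c<1$; flowing back, we may assume $q\in I\times\{\pm\}$. Put $b=(2c-1)\eta$ and $\kappa=\frac12(\eta-|b|)>0$. By (P), for $n$ large any $k_n$ consecutive passes of $1^{(n)}$ in a run have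
$$\Big|\int(f-b)\Big|\ge(\eta-|b|-o(1))R_n\ge\kappa R_n .\tag{5}$$
The backward averages of $f-b$ from $q$ tend to $0$, and $q$ sees backward runs at infinitely many levels by Lemma 10. This contradicts Lemma 9. Since $2$-sided generic measures are backward generic, the statement follows. $\square$

## 12. Forward orbits that see only finitely many pure runs

Say that $q$ *sees a forward run at level $n$* if $k_n$ consecutive complete passes of $1^{(n)}$ from one run occupy $[t_1,t_1+R_n]$ with $0\le t_1\le4R_n$. In forward time Lemma 10 must fail, since $p$ exists; the next lemma says that it fails only for $p$ and $\iota p$.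

**Lemma 15.** If $q\in I\times\{\pm\}$ has infinite forward half-orbit and sees forward runs at only finitely many levels, then $q$ lies on the orbit of $p$ or $\iota p$.

*Proof.* Let $i_0^{(n)}$ be the current level-$n$ letter, followed by $i_1^{(n)},i_2^{(n)},\dots$, and let $y_n$ be the first letter $\ne1$ among $i_0^{(n)},i_1^{(n)},\dots$.

**Step 1: for large $n$, $y_n\in\{3,4\}$.** If $y_n\in\{2,5,6\}$, the run following $y_n$ starts after time at most $(k_n+1)h_1^{(n)}+h_{y_n}^{(n)}\le3R_n$, so $q$ sees a forward run at level $n$. So there is $n_2$ with $y_n\in\{3,4\}$ for all $n\ge n_2$.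

**Step 2: for large $n$, the current letter is the $3$ in $\sigma_n(3)=1^{k_n}3D_n^{l_n+1}$.** Let $n\ge n_2$. If $i_0^{(n+1)}=1$, the rest of $\sigma_n(1)=1^{k_n}2$ gives $y_n=2$, a contradiction. Hence $i_0^{(n+1)}=y_{n+1}\in\{3,4\}$. In $\sigma_n(y_{n+1})=1^{k_n}3(1^{k_n+1}6)^{\cdots}$ the first letter $\ne1$ from the current position on is $y_n\in\{3,4\}$, so the current position is in the initial block $1^{k_n}3$. If moreover $n\ge n_2+1$, then $i_0^{(n)}\in\{3,4\}$ by the same argument one level down, so $i_0^{(n)}=3$, namely the $3$ of that block.

**Step 3: this determines $q$.** By Step 2, for all $n\ge N:=n_2+1$ and suppressing sheets, $q=T^{m_n}x_n$ with $x_n\in I_3^{(n)}$ and $m_n\ge0$ the floor number. The current level-$(n+1)$ letter is also $3$, and the current level-$n$ letter is the $3$ after $1^{k_n}$ in $\sigma_n(3)$; so $x_n=T_n^{k_n}x_{n+1}$. The word $1^{k_n}$ has $c_{n+1}-c_n$ level-$0$ letters, so $m_{n+1}-m_n=c_{n+1}-c_n$. Thus $m^*=m_n-c_n$ is constant, and $T^{-m^*}q=T^{c_n}x_n\in U_n$ for all $n\ge N$. Therefore $T^{-m^*}q=\bar p$. Since the flow orbit of $\bar p$ is bi-infinite, $q$ lies on the orbit of $p$ or $\iota p$.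 $\square$

**Proposition 16.** The forward generic measures are exactly $\mu_+,\mu_-,\Lambda$. The forward generic points of $\Lambda$ are exactly the points of the orbits of $p$ and $\iota p$; these are two distinct bi-infinite orbits.

*Proof.* The measures $\mu_\pm$ are forward generic, and the points on the orbits of $p$ and $\iota p$ are forward generic for $\Lambda$ by Proposition 7 and $\iota_*\Lambda=\Lambda$. Let $q$ be forward generic for $\mu_c$, $0<c<1$; flowing forward a bounded time, we may assume $q\in I\times\{\pm\}$. If $q$ saw forward runs at infinitely many levels, (5) and the forward version of Lemma 9, applied to $f-b$, would give a contradiction. So $q$ is on the orbit of $p$ or $\iota p$ by Lemma 15; then it is forward generic for $\Lambda$, and $c=\frac12$.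

The two orbits are bi-infinite by Section 8. If $\iota p=\phi^tp$, then $t\ne0$, and the bi-infinite orbit of $\bar p$ in $Y$ would be periodic, hence not dense. But the vertical flow on $Y$ is minimal: infinite half-orbits of $Y$ lift to infinite half-orbits of $X$, which are dense by Lemma 6. So the orbits are distinct. $\square$

## 13. Backward averages on the exceptional orbits

**Proposition 17.** $p$ is backward generic for $\mu_+$, and $\iota p$ for $\mu_-$.

*Proof.* The past of $p$ reads $\lim P_n$, and $P_n$ is composed of passes of letters $1^{(j)}$, $j<n$, which have even parity. So all these passes are in sheet $+$. Let $n\ge2$ and $|P_n|\le S\le|P_{n+1}|$. Since $P_{n+1}=(1^{(n)})^{k_n}P_n$, the backward segment of length $S$ from $p$ consists, up to its order in time, of the following pieces: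

- complete passes of $1^{(n)}$;
- a suffix of one pass of $1^{(n)}$; as $\sigma_{n-1}(1)=1^{k_{n-1}}2$, this is made of complete passes of $1^{(n-1)}$ and a remainder of length at most $h_1^{(n-1)}+h_2^{(n-1)}$;
- $P_n=(1^{(n-1)})^{k_{n-1}}P_{n-1}$, where $|P_{n-1}|=\sum_{j<n-1}R_j\le2R_{n-2}$, because $R_j\le R_{j+1}/100$.

As $S\ge|P_n|\ge R_{n-1}$, the parts that are not complete passes of $1^{(n)}$ or $1^{(n-1)}$ in sheet $+$ take a fraction of the time at most
$$\frac{h_1^{(n-1)}+h_2^{(n-1)}+2R_{n-2}}{R_{n-1}} .$$
Since $R_{n-2}\le h_1^{(n-1)}$, (K) shows that this tends to $0$. By (P$'$) the complete passes have averages converging uniformly to $\mu_+(F)$, so $p$ is backward generic for $\mu_+$. Applying $\iota$ gives the statement for $\iota p$. $\square$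

**Proof of Theorem 2.** The ergodic measures and $\Lambda=\frac12(\mu_++\mu_-)$ are Lemma 12; the backward and $2$-sided generic measures are Proposition 14; the forward generic measures and the forward generic points of $\Lambda$ are Proposition 16; and the backward averages on the two exceptional orbits are Proposition 17, since backward genericity passes along an orbit. $\blacksquare$
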